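# Trees of far-apart averages and the uniform structure of $c_0$

Scalars are real in Sections 1–9. Section 10 explains what changes over the complex numbers.

## 1. Nodes, averages, and the spaces $X_l$

Fix an integer $l\ge 1$ and an integer $m_l\ge 288$, and put $f(s)=m_l+s$ for $s\in\mathbb N=\{1,2,\dots\}$.

**Definition (nodes).** A *level-$0$ node* is an integer $k\ge 1$, with $\mathrm{start}(k)=\mathrm{end}(k)=k$. For $1\le j\le l$, a *level-$j$ node* is a tuple $\gamma=(\gamma_1,\dots,\gamma_m)$ of level-$(j-1)$ nodes, its *children*, such that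
$$\mathrm{end}(\gamma_i)<\mathrm{start}(\gamma_{i+1})\quad(1\le i<m),\qquad m=m(\gamma)=f(\mathrm{start}(\gamma_1)).$$
Put $\mathrm{start}(\gamma)=\mathrm{start}(\gamma_1)$ and $\mathrm{end}(\gamma)=\mathrm{end}(\gamma_m)$. Let $\Gamma_l$ be the set of all nodes of levels $0,\dots,l$.

So a node is a tree of successive blocks, and the number of children is dictated by where the node starts: the later it starts, the more children it has.

**Example.** With $f(s)=s+1$ (too small for the proof, but easy to draw) the tuple $(1,2)$ is a level-$1$ node, since $f(1)=2$. Also $(3,5,6,9)$ is one, since $f(3)=4$. Since $2<3$ and $f(1)=2$, the pair $((1,2),(3,5,6,9))$ is a level-$2$ node with start $1$ and end $9$. In the real construction with $m_l=288$, a level-$1$ node starting at $1$ has $289$ entries, for instance $(1,2,\dots,289)$.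

Three facts will be used constantly.

* **(1.1)** For each $N$ only finitely many nodes have $\mathrm{end}\le N$. At level $0$ there are $N$ of them. If $\gamma$ has level $j\ge1$ and end $\le N$, its children also have end $\le N$, so they come from a set that is finite by induction. Their starts are distinct elements of $\{1,\dots,N\}$, so there are at most $N$ of them, and only finitely many tuples arise. In particular $\Gamma_l$ is countable.
* **(1.2)** Nodes of every level with arbitrarily large start exist: pick a level-$(j-1)$ node with large start, read off $m$, and pick $m-1$ further level-$(j-1)$ nodes, each starting after the previous one ends.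
* **(1.3)** Every descendant of $\gamma$ has start $\ge\mathrm{start}(\gamma)$ and end $\le\mathrm{end}(\gamma)$. Moreover $\mathrm{start}\le\mathrm{end}$ for every node.

**Definition (averages and the space $X_l$).** For $x\in\ell_\infty(\Gamma_l)$ put
$$a_\gamma(x)=\frac1m\sum_{i=1}^m x(\gamma_i)\ \text{ if } \mathrm{level}(\gamma)\ge1,\qquad a_\gamma(x)=0\ \text{ at level }0,$$
and let $(Ax)(\gamma)=a_\gamma(x)$, $D=I-A$. Then $\|A\|\le1$. Since $A$ moves information up one level and there are $l+1$ levels, $A^{l+1}=0$. So $D$ is an isomorphism of $\ell_\infty(\Gamma_l)$ with $D^{-1}=\sum_{k=0}^{l}A^k$. Define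
$$X_l=\{x\in\ell_\infty(\Gamma_l):\ Dx\in c_0(\Gamma_l)\}=D^{-1}(c_0(\Gamma_l))$$
with the sup norm. It is closed in $\ell_\infty(\Gamma_l)$, hence a Banach space, and $D:X_l\to c_0(\Gamma_l)$ is an isomorphism.

**Example ($l=1$).** An element of $X_1$ is a bounded function $x$ on integers and level-$1$ nodes such that $x(k)\to0$ and $x(\gamma)-\frac1m\sum_i x(\gamma_i)$ tends to $0$ along the nodes $\gamma$. It need not lie in $c_0(\Gamma_1)$. Take $x(1)=\dots=x(288)=1$ and $x(k)=0$ for $k>288$, and put $x(\gamma)=a_\gamma(x)$ at level $1$. Then $Dx$ is supported on $\{1,\dots,288\}$, so $x\in X_1$. But if $m_1=288$, then $x(\gamma)=288/289$ for each of the infinitely many nodes $\gamma=(1,\dots,288,k)$ with $k>288$.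

Here is what these spaces are for. Each $X_l$ is linearly isomorphic to $c_0$, but it will turn out that no linear isomorphism onto a subspace of $c_0$ has distortion less than $l+1$. So the $c_0$-sum of all the $X_l$ does not embed linearly into $c_0$. On the other hand, $X_l$ admits a *nonlinear* change of coordinates $G_l:X_l\to c_0(\Gamma_l)$ whose inverse is controlled independently of $l$, except at very small distances; and "very small" can be made as small as we please by taking $m_l$ large. The $c_0$-sum of the $G_l$ is then a uniform homeomorphism onto $c_0$.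

## 2. Uniform and Lipschitz equivalence with $c_0(\Gamma)$

For an infinite set $\Gamma$, $c_0(\Gamma)$ is the Banach space of scalar functions $f$ on $\Gamma$ such that $\{\gamma:|f(\gamma)|>\epsilon\}$ is finite for every $\epsilon>0$, with the sup norm; $c_0=c_0(\mathbb N)$. "Subspace" always means closed linear subspace.

**Definition.** Banach spaces $X,Y$ are *uniformly homeomorphic* if there is a bijection $\phi:X\to Y$ with $\phi$ and $\phi^{-1}$ uniformly continuous. They are *Lipschitz equivalent* if there is such a bijection with $\phi$ and $\phi^{-1}$ Lipschitz. (The second term is also used when one side is a subset of a Banach space.)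

**Example.** On $\mathbb R$ let $\phi(t)=\mathrm{sgn}(t)\sqrt{|t|}$ for $|t|\le1$ and $\phi(t)=t$ for $|t|\ge1$. Then $\phi^{-1}$ is $2$-Lipschitz and $\phi$ is uniformly continuous, but $\phi$ is not Lipschitz at $0$. The defect sits at small distances, and this is always so. If $\phi:X\to Y$ is uniformly continuous, then $M=\sup\{\|\phi(x)-\phi(x')\|:\|x-x'\|\le 1\}<\infty$ (cut a segment of length at most $1$ into finitely many short pieces). If $\|x-x'\|\ge1$, cutting $[x,x']$ into $\lceil\|x-x'\|\rceil$ pieces of length $\le1$ gives $\|\phi(x)-\phi(x')\|\le 2M\|x-x'\|$.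

For compact Hausdorff $K$ let $K^{(\alpha)}$ be its $\alpha$-th derived set (remove isolated points, repeat). Example: $K=\{0\}\cup\{1/n\}$ has $K^{(1)}=\{0\}$ and $K^{(2)}=\emptyset$. Here $f\mapsto(f(0),(f(1/n)-f(0))_n)$ is a linear isomorphism of $C(K)$ onto $\mathbb R\oplus c_0\cong c_0$. In general:

* (Deville–Godefroy–Zizler) If $K$ is infinite compact Hausdorff and $K^{(\omega)}=\emptyset$, then $C(K)$ is Lipschitz equivalent to $c_0(\Gamma)$, where $|\Gamma|$ is the density character of $C(K)$. In the nonseparable setting such a $C(K)$ need not be linearly isomorphic to $c_0(\Gamma)$.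
* (Godefroy) If $C(K)$ is uniformly homeomorphic to $c_0(\Gamma)$, then $K^{(\omega)}=\emptyset$.

Together: if $c_0(\Gamma)$ is uniformly homeomorphic to a $C(K)$ space $X$, then $c_0(\Gamma)$ is Lipschitz equivalent to $X$. Johnson, Lindenstrauss and Schechtman ("Banach spaces determined by their uniform structures", arXiv:math/9701203, 1997) write: "We do not know whether this holds for a general space $X$ even in the separable case." So the problem is: *must every Banach space uniformly homeomorphic to $c_0(\Gamma)$ be Lipschitz equivalent to $c_0(\Gamma)$? In particular, what happens for $c_0$?* The answer is no, for every infinite $\Gamma$, including the separable case.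

**Theorem A.** Let $\psi:[1,\infty)\to[1,\infty)$ be nondecreasing and unbounded. There are a separable Banach space $X$ with $X^*$ isometric to $\ell_1$ and a bijection $G:X\to c_0$ with
$$\|G(x)-G(x')\|\le4\|x-x'\|,\qquad \|G^{-1}(y)-G^{-1}(y')\|\le49\,\delta\,\psi(\max(1,1/\delta)),\quad \delta=\|y-y'\|>0,$$
such that $X$ is not linearly isomorphic to any subspace of $c_0$. For $\psi(t)=1+\log t$ we have $\delta\psi(\max(1,1/\delta))\to0$ as $\delta\to0$; so $X$ is then uniformly homeomorphic to $c_0$, but it is not Lipschitz equivalent to $c_0$, nor to any subspace of $c_0$.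

**Theorem B.** With $X$ as in Theorem A (for $\psi(t)=1+\log t$) and any infinite set $\Gamma$, the space $X\oplus_\infty c_0(\Gamma)$ is uniformly homeomorphic to $c_0(\Gamma)$ but not Lipschitz equivalent to any closed subspace of $c_0(\Gamma)$. In particular it is not Lipschitz equivalent to $c_0(\Gamma)$.

The one result taken from outside turns the Lipschitz question into a linear one.

**(GKL)** (G. Godefroy, N. Kalton, G. Lancien, *Subspaces of $c_0(\mathbb N)$ and Lipschitz isomorphisms*, GAFA 10 (2000), 798–820.) A Banach space that is Lipschitz equivalent to a closed subspace of $c_0$ is linearly isomorphic to a subspace of $c_0$.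

So we need an $X$ that is *linearly* far from subspaces of $c_0$ and *uniformly* the same as $c_0$.

## 3. Tails, bump vectors and the dual of $X_l$

**Lemma 3.1 (tails).** Let $x\in\ell_\infty(\Gamma_l)$ and $1\le j\le l+1$, and suppose that $Dx$ restricted to the levels $<j$ is in $c_0$. Then
$$\sup\{|x(\eta)|:\ \mathrm{level}(\eta)<j,\ \mathrm{start}(\eta)>N\}\to0\qquad(N\to\infty).$$
For $x\in X_l$ this applies with $j=l+1$, that is, with all levels.

*Proof.* We have $x(\eta)=\sum_{k=0}^{l}(A^kDx)(\eta)$. For $k\le\mathrm{level}(\eta)$, the number $(A^kDx)(\eta)$ is a weighted average of the values $Dx(\xi)$ over the descendants $\xi$ of $\eta$ that lie $k$ generations down ($\xi=\eta$ if $k=0$); for $k>\mathrm{level}(\eta)$ it is $0$. If $\mathrm{level}(\eta)<j$ and $\mathrm{start}(\eta)>N$, all these $\xi$ have level $<j$ and $\mathrm{end}(\xi)\ge\mathrm{start}(\xi)>N$ by (1.3). Hence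
$$|x(\eta)|\le(l+1)\sup\{|Dx(\xi)|:\mathrm{level}(\xi)<j,\ \mathrm{end}(\xi)>N\}.$$
Given $\varepsilon>0$, only finitely many $\xi$ of level $<j$ have $|Dx(\xi)|>\varepsilon$, so the supremum is $\le\varepsilon$ for large $N$. $\square$

Note that the condition is on the *start* of $\eta$. The example for $l=1$ in Section 1 shows that $x(\eta)$ need not tend to $0$ as $\mathrm{end}(\eta)\to\infty$.

**Functionals.** On $X_l$ let $e^*_\gamma(x)=x(\gamma)$ and $d^*_\gamma(x)=Dx(\gamma)$. Thus $e^*_\gamma=d^*_\gamma$ at level $0$, and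
$$e^*_\gamma=d^*_\gamma+\frac1m\sum_{i=1}^m e^*_{\gamma_i}\qquad(\mathrm{level}(\gamma)\ge1).\tag{3.1}$$
Let $g_\gamma=D^{-1}1_{\{\gamma\}}\in X_l$.

**Lemma 3.2.**
1. $d^*_\gamma\to0$ weak$^*$ as $\mathrm{end}(\gamma)\to\infty$, and $e^*_\gamma\to0$ weak$^*$ as $\mathrm{start}(\gamma)\to\infty$.
2. $d^*_\gamma(g_\gamma)=1$, $\|g_\gamma\|=1$, $g_\gamma(\gamma)=1$, and $g_\gamma$ vanishes at all levels below $\mathrm{level}(\gamma)$.

*Proof.* Part 1: for $x\in X_l$ we have $Dx\in c_0(\Gamma_l)$, so $|Dx(\gamma)|>\varepsilon$ for finitely many $\gamma$ only; the second statement is Lemma 3.1. Part 2: $d_\gamma^*(g_\gamma)=(Dg_\gamma)(\gamma)=1$. Since $g_\gamma=Ag_\gamma+1_{\{\gamma\}}$, go up level by level. Below $\mathrm{level}(\gamma)$ all values are $0$. At $\mathrm{level}(\gamma)$ the children have value $0$, so $g_\gamma$ is $1$ at $\gamma$ and $0$ elsewhere. At higher levels each value is an average of children's values. So $0\le g_\gamma\le1$ and $\|g_\gamma\|=1$. $\square$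

**Lemma 3.3.** The map $(b_\gamma)\mapsto\sum b_\gamma e^*_\gamma$ is an isometry of $\ell_1(\Gamma_l)$ onto $X_l^*$.

*Proof.* **Isometric.** We need test vectors with prescribed values on finitely many nodes. Let $\Gamma^N=\{\gamma:\mathrm{end}(\gamma)\le N\}$, which is finite by (1.1) and closed under taking children. Given $u\in\ell_\infty(\Gamma^N)$, let $E_Nu=x$ be the function with $x=u$ on $\Gamma^N$ and $x(\gamma)=a_\gamma(x)$ off $\Gamma^N$, defined level by level. Then $Dx$ is supported in the finite set $\Gamma^N$, so $x\in X_l$. Averages do not exceed suprema, so $\|x\|=\|u\|$. Given finitely many scalars $b_\gamma$, choose $N$ with all these $\gamma$ in $\Gamma^N$, and let $u(\gamma)=\overline{\mathrm{sgn}(b_\gamma)}$ (the bar matters only for complex scalars) and $u=0$ on the rest of $\Gamma^N$. Evaluating at $E_Nu$ gives $\|\sum b_\gamma e^*_\gamma\|\ge\sum|b_\gamma|$. The reverse inequality is clear, and density of finitely supported families finishes this part.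

**Onto.** The range is closed, being isometric to $\ell_1$, and by (3.1) it contains every $d^*_\gamma$. Since $D:X_l\to c_0(\Gamma_l)$ is an isomorphism, so is $D^*:\ell_1(\Gamma_l)\to X_l^*$, and $D^*$ takes the unit vectors to the $d^*_\gamma$. So the closed span of the $d^*_\gamma$ is all of $X_l^*$. $\square$

## 4. Linear distance from $X_l$ to the subspaces of $c_0$

Let $S:X_l\to c_0$ be linear and bounded with $\|x\|\le\beta\|Sx\|$ for all $x$. Let $|\cdot|$ be the norm on $X_l^*$ dual to the norm $x\mapsto\|Sx\|$. From $|x^*(x)|\le|x^*|\,\|Sx\|\le|x^*|\,\|S\|\,\|x\|$ and $|x^*(x)|\le\|x^*\|\,\|x\|\le\beta\|x^*\|\,\|Sx\|$,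
$$\frac{\|x^*\|}{\|S\|}\le|x^*|\le\beta\|x^*\|.\tag{4.1}$$
Moreover
$$|x^*|=\min\{\|z\|_1:\ z\in\ell_1=c_0^*,\ S^*z=x^*\}.\tag{4.2}$$
Indeed any such $z$ has $|x^*(x)|=|z(Sx)|\le\|z\|_1\|Sx\|$, and the minimum is attained by the Hahn–Banach extension to $c_0$ of the functional $Sx\mapsto x^*(x)$ on $S(X_l)$.

The feature of subspaces of $c_0$ that we exploit is that in their duals a fixed functional and a far-away one add up as in $\ell_1$.

**Lemma 4.1.** If $(v_n)$ is a sequence in $X_l^*$ with $v_n\to0$ weak$^*$, $u\in X_l^*$ and $\varepsilon>0$, then $|u+v_n|\ge|u|+|v_n|-\varepsilon$ for all large $n$.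

*Proof.* Otherwise, after passing to a subsequence, $|u+v_n|<|u|+|v_n|-\varepsilon$ for all $n$. By (4.2) choose $z_n\in\ell_1$ with $S^*z_n=u+v_n$ and $\|z_n\|_1=|u+v_n|$. The sequence $(v_n)$ is bounded by the uniform boundedness principle, so $(z_n)$ is bounded. Pass to a further subsequence such that $z_n\to z$ weak$^*$ in $\ell_1=c_0^*$ ($c_0$ is separable), and $\|z_n\|_1$ and $|v_n|$ converge. Since $S^*$ is weak$^*$-to-weak$^*$ continuous, $S^*z=u$, so $S^*(z_n-z)=v_n$.

Weak$^*$ convergence gives coordinatewise convergence, and then $\|z_n\|_1-\|z_n-z\|_1\to\|z\|_1$. To see this, choose $K$ such that the part of $z$ beyond coordinate $K$ has norm $<\theta$. On the first $K$ coordinates $z_n\to z$, so the contribution to the difference tends to that of $\|z\|_1$; beyond $K$ the norms of $z_n$ and $z_n-z$ differ by less than $\theta$. Therefore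
$$\lim|u+v_n|=\lim\|z_n\|_1=\|z\|_1+\lim\|z_n-z\|_1\ge|u|+\lim|v_n|,$$
a contradiction. $\square$

**The case $l=1$ by hand.** Choose $k_1$ large and put $m=f(k_1)$. Choose $k_2<k_3<\dots<k_{m-1}$ one after another, each so far out that adding $\frac1me^*_{k_i}$ increases $|\cdot|$ by at least $\frac1{m\|S\|}$ minus a tiny error (Lemma 4.1, with $|e^*_k|\ge1/\|S\|$). Finally let the last child $k_m=n$ tend to infinity, with $\gamma^n=(k_1,\dots,k_{m-1},n)$. The last contribution is $v_n=\frac1me^*_n+d^*_{\gamma^n}$. It is weak$^*$-null, and testing on $g_{\gamma^n}$ gives $|v_n|\ge1/\|S\|$. So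
$$\beta\ge|e^*_{\gamma^n}|\ge\frac{m-2}{m}\cdot\frac1{\|S\|}+\frac1{\|S\|}-\text{(tiny)},$$
and $m\to\infty$ gives $\beta\|S\|\ge2$. The average already costs one unit, and the free functional $d^*_\gamma$ adds another unit on top. For higher levels the children are themselves built this way, on top of what has already been chosen and with weight $1/m$. So the inductive statement must carry an arbitrary base $u$ and weight $w$.

**Lemma 4.2.** If $S:X_l\to c_0$ is linear and bounded with $\|x\|\le\beta\|Sx\|$ for all $x$, then $\beta\|S\|\ge l+1$.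

*Proof.* We prove by induction on $j$:

*Claim. For $0\le j\le l$, $u\in X_l^*$, $w\in(0,1]$, $N\in\mathbb N$, $\varepsilon>0$ there is a level-$j$ node $\gamma$ with $\mathrm{start}(\gamma)>N$ and*
$$|u+we^*_\gamma|\ge|u|+\frac{w(j+1)}{\|S\|}-\varepsilon.\tag{4.3}$$

**Case $j=0$.** Here $e^*_k\to0$ weak$^*$, and $|e^*_k|\ge\|e^*_k\|/\|S\|\ge e^*_k(g_k)/\|S\|=1/\|S\|$. Apply Lemma 4.1 with $v_k=we^*_k$.

**Step from $j-1$ to $j$: the first child.** It fixes $m$; we make $m$ so large that losing one or two children does not matter. Choose a level-$(j-1)$ node $\gamma_1$ with start $>N$ so large that $m:=f(\mathrm{start}(\gamma_1))$ satisfies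
$$\frac wm\Big(\beta+\frac{2j}{\|S\|}\Big)\le\frac\varepsilon3.$$
Put $u_1=u+\frac wme^*_{\gamma_1}$. Since $|e^*_{\gamma_1}|\le\beta\|e^*_{\gamma_1}\|=\beta$, we have $|u_1|\ge|u|-\frac{w\beta}m$.

**The middle children.** Each is to add nearly $\frac wm\cdot\frac j{\|S\|}$. For $i=2,\dots,m-1$ apply the induction hypothesis with base $u_{i-1}$, weight $w/m$ and error $\frac{\varepsilon}{3m}$. We get level-$(j-1)$ nodes $\gamma_i$ with $\mathrm{start}(\gamma_i)>\mathrm{end}(\gamma_{i-1})$ such that $u_i=u_{i-1}+\frac wme^*_{\gamma_i}$ satisfies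
$$|u_i|\ge|u_{i-1}|+\frac wm\cdot\frac j{\|S\|}-\frac\varepsilon{3m}.$$

**The last child.** It goes to infinity, so that $d^*_\gamma$ becomes far-away too. For $n>\mathrm{end}(\gamma_{m-1})$ pick a level-$(j-1)$ node $\gamma^n_m$ with start $>n$. Let $\gamma^n=(\gamma_1,\dots,\gamma_{m-1},\gamma^n_m)$; this is a level-$j$ node since $m=f(\mathrm{start}(\gamma_1))$. Put
$$v_n=\frac wme^*_{\gamma^n_m}+w\,d^*_{\gamma^n}.$$
By (3.1), $u+we^*_{\gamma^n}=u_{m-1}+v_n$. By Lemma 3.2, $v_n\to0$ weak$^*$, since $\mathrm{start}(\gamma^n_m)>n$ and $\mathrm{end}(\gamma^n)>n$. Also $e^*_{\gamma^n_m}(g_{\gamma^n})=0$ and $d^*_{\gamma^n}(g_{\gamma^n})=1$, so $|v_n|\ge\|v_n\|/\|S\|\ge w/\|S\|$. By Lemma 4.1, for large $n$,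
$$|u+we^*_{\gamma^n}|\ge|u_{m-1}|+\frac w{\|S\|}-\frac\varepsilon3\ge|u|-\frac{w\beta}m+\frac{(m-2)w}m\cdot\frac j{\|S\|}+\frac w{\|S\|}-\frac{2\varepsilon}3.$$
The right side equals $|u|+\frac{w(j+1)}{\|S\|}-\frac wm\big(\beta+\frac{2j}{\|S\|}\big)-\frac{2\varepsilon}3\ge|u|+\frac{w(j+1)}{\|S\|}-\varepsilon$. Since $\mathrm{start}(\gamma^n)=\mathrm{start}(\gamma_1)>N$, the claim holds at level $j$.

**End.** With $j=l$, $u=0$, $w=1$: $\beta=\beta\|e^*_\gamma\|\ge|e^*_\gamma|\ge\frac{l+1}{\|S\|}-\varepsilon$ for every $\varepsilon>0$. $\square$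

**Corollary 4.3.** For every choice of integers $m_l\ge288$, the space $X=\big(\bigoplus_{l\ge1}X_l\big)_{c_0}$ is not linearly isomorphic to a subspace of $c_0$.

*Proof.* If $S:X\to c_0$ is linear and bounded with $\|x\|\le\beta\|Sx\|$, restricting to $X_l\subset X$ gives $\beta\|S\|\ge l+1$ for all $l$, which is impossible. $\square$

## 5. Where the linear map $D$ loses, and what halving gains

It remains to map $X$ onto $c_0$ uniformly. The natural candidate is $D$ on each block.

**The loss in $D$.** We have $\|D\|\le2$ and $\|D^{-1}\|\le l+1$. Take $N$ so large that $\Gamma^N$ contains a level-$l$ node, and let $x=D^{-1}1_{\Gamma^N}$. On $\Gamma^N$ the relation $x(\gamma)=1+a_\gamma(x)$ gives, level by level, $x(\gamma)=1+\mathrm{level}(\gamma)$; off $\Gamma^N$, $x(\gamma)=a_\gamma(x)$. So $\|x\|=l+1$ and $\|D^{-1}\|=l+1$. (So Lemma 4.2 is sharp up to a factor $2$: take $S=D$, followed by an isometry $c_0(\Gamma_l)\cong c_0$.) In the $c_0$-sum this is fatal. The vectors $y_l=(l+1)^{-1/2}1_{\Gamma^{N}}$, with $N=N(l)$ as above,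 tend to $0$ in norm, but $\|D^{-1}y_l\|=(l+1)^{1/2}\to\infty$. So the blockwise $D$ does not even map $X$ onto the $c_0$-sum of the $c_0(\Gamma_l)$. And by Corollary 4.3 no other linear map will do.

The source of the loss is visible: to invert $D$ we solve $x(\gamma)=y(\gamma)+a_\gamma(x)$ level by level, and the error at level $j$ is $\delta$ plus the average of the errors at level $j-1$, where *every* child contributes its full error.

**A correction that few children feel.** Replace $a_\gamma(x)$ by a nonlinear $p_\gamma(x)$. To stay in $c_0$ we need $a_\gamma(x)-p_\gamma(x)\to0$ for $x\in X_l$. Lemma 3.1 supplies a null quantity: the supremum $q_\gamma(x)$ of $|a_\eta(x)|$ over nodes $\eta$ of levels $1,\dots,\mathrm{level}(\gamma)$ *starting after $\gamma$ ends*. So try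
$$\tilde p_\gamma(x)=\mathrm{sgn}(a_\gamma(x))\,(|a_\gamma(x)|-2q_\gamma(x))_+ .$$
If $\tilde p_{\gamma_i}(x)\neq0$ for a child $\gamma_i$ of level $\ge1$ of some node, then every later child $\gamma_{i'}$ satisfies $|a_{\gamma_{i'}}(x)|\le q_{\gamma_i}(x)<\frac12|a_{\gamma_i}(x)|$. Along the children with nonzero correction the averages at least halve at each step. Only about $\log_2(\text{largest}/\text{smallest})$ of the $m$ children can matter, and the average over $m$ children becomes a contraction, *provided the sizes stay in a range like $[2^{-\kappa m},2^{\kappa m}]$ with $\kappa$ small*.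

**Where this stops.** Sizes below $2^{-\kappa m}$ are harmless: they sum to at most $2\cdot2^{-\kappa m}$. But nothing bounds the sizes from above. For $\|x\|\ge2^{m}$ all $m$ children may have nonzero corrections, and the count gives nothing. This cannot be repaired by better bookkeeping: the map $\tilde G_l(x)(\gamma)=x(\gamma)-\tilde p_\gamma(x)$ is positively homogeneous, and Remark 6.3 shows that homogeneity excludes any bound of the desired kind. So homogeneity must be broken, by switching the correction off for large values of $|a_\gamma(x)|$. The cutoff must tend to infinity along the nodes, so that for each fixed $x$ it is inactive at all but finitely many nodes.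

## 6. The maps $G_l$

Put
$$\kappa=\tfrac1{288},\qquad R(s)=\tfrac12\,2^{\kappa f(s)},\qquad \sigma_l=2^{-\kappa m_l}\le1 .$$
For $\mathrm{level}(\gamma)\ge1$ let $R_\gamma=R(\mathrm{end}(\gamma))$ and, for $x\in\ell_\infty(\Gamma_l)$,
$$q_\gamma(x)=\sup\{|a_\eta(x)|:\ 1\le\mathrm{level}(\eta)\le\mathrm{level}(\gamma),\ \mathrm{start}(\eta)>\mathrm{end}(\gamma)\},$$
$$p_\gamma(x)=\mathrm{sgn}(a_\gamma(x))\,h_\gamma\big(q_\gamma(x),|a_\gamma(x)|\big),\qquad h_\gamma(q,r)=\min\{(r-2q)_+,\ (2R_\gamma-r)_+\},$$
and $p_\gamma=0$ at level $0$. Define $G_l(x)(\gamma)=x(\gamma)-p_\gamma(x)$.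

**Lemma 6.1.** Let $\mathrm{level}(\gamma)\ge1$.
$$|p_\gamma|\le|a_\gamma|,\qquad |p_\gamma(x)-p_\gamma(x')|\le|a_\gamma(x)-a_\gamma(x')|+2|q_\gamma(x)-q_\gamma(x')|.\tag{6.1}$$
$$\text{If }p_\gamma(x)\ne0\text{ then }2q_\gamma(x)<|a_\gamma(x)|<2R_\gamma.\tag{6.2}$$
$$\text{If }|a_\gamma(x)|\le R_\gamma\text{ then }|p_\gamma(x)-a_\gamma(x)|\le2q_\gamma(x).\tag{6.3}$$

*Proof.* On $q,r\ge0$ the function $h_\gamma$ is $1$-Lipschitz in $r$, $2$-Lipschitz in $q$, and $0\le h_\gamma(q,r)\le r$. For fixed $q$ the map $a\mapsto\mathrm{sgn}(a)h_\gamma(q,|a|)$ is $1$-Lipschitz. This is clear if $a,b$ have the same sign or one of them is $0$; for opposite signs the difference is $h_\gamma(q,|a|)+h_\gamma(q,|b|)\le|a|+|b|=|a-b|$. Changing first $a$, then $q$, gives (6.1). For (6.2), both terms in the minimum must be positive. For (6.3), if $r=|a_\gamma(x)|\le R_\gamma$ then $2R_\gamma-r\ge r\ge(r-2q)_+$. So $h_\gamma(q,r)=(r-2q)_+$, and $0\le r-(r-2q)_+\le2q$. $\square$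

**Lemma 6.2.** $G_l$ is a bijection of $\ell_\infty(\Gamma_l)$ with $G_l(X_l)=c_0(\Gamma_l)$, $G_l(0)=0$ and $\mathrm{Lip}(G_l)\le4$.

*Proof.* **Bijection and Lipschitz constant.** For $\gamma$ of level $j$, $p_\gamma(x)$ depends only on the values of $x$ at levels $<j$, because $a_\eta$ with $\mathrm{level}(\eta)\le j$ does. So for given $y$ the equation $x=y+p(x)$ has a unique solution, found level by level. It is bounded, because $|p_\gamma(x)|\le|a_\gamma(x)|$ is at most the supremum of $|x|$ over lower levels and there are $l+1$ levels. By (6.1), $\mathrm{Lip}(G_l)\le1+1+2=4$. Clearly $G_l(0)=0$.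

**$G_l(X_l)\subset c_0(\Gamma_l)$.** Let $x\in X_l$. If $\mathrm{start}(\eta)>\mathrm{end}(\gamma)$, then $a_\eta(x)$ is an average of values of $x$ at nodes with start $>\mathrm{end}(\gamma)$, so $q_\gamma(x)\to0$ as $\mathrm{end}(\gamma)\to\infty$ by Lemma 3.1. Since $R(s)\to\infty$ and by (1.1), $R_\gamma\ge\|x\|\ge|a_\gamma(x)|$ for all but finitely many $\gamma$ of level $\ge1$. By (6.3), $a_\gamma(x)-p_\gamma(x)\to0$, and $G_l(x)=Dx+(a_\gamma(x)-p_\gamma(x))_\gamma\in c_0(\Gamma_l)$.

**$G_l^{-1}(c_0(\Gamma_l))\subset X_l$.** Let $y\in c_0(\Gamma_l)$, $x=G_l^{-1}(y)$. We show by induction on $j$ that $Dx$ is in $c_0$ on level $j$. At level $0$, $Dx=x=y$. Let $1\le j\le l$ and suppose that $Dx$ restricted to levels $<j$ is in $c_0$. For $\gamma$ of level $j$, $q_\gamma(x)$ involves $x$ only at nodes of level $<j$ with start $>\mathrm{end}(\gamma)$, so $q_\gamma(x)\to0$ as $\mathrm{end}(\gamma)\to\infty$ by Lemma 3.1 with this $j$. Since $|a_\gamma(x)|\le\|x\|\le R_\gamma$ for all but finitely many $\gamma$, (6.3) gives $p_\gamma(x)-a_\gamma(x)\to0$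 on level $j$. So $Dx=y+p(x)-a(x)$ is in $c_0$ on level $j$. Hence $x\in X_l$. $\square$

**Example (the bad vector of Section 5).** Let $y=1_{\Gamma^N}$ and $x=G_l^{-1}(y)$. We check that $\|x\|\le2.01$, whatever $l$ and $N$ are, although $\|D^{-1}y\|=l+1$ for large $N$. Going up the levels of the equation $x=y+p(x)$, all $a_\gamma(x)\ge0$, hence all $p_\gamma(x)\ge0$ and $x\ge0$; and $x\ge1$ on $\Gamma^N$. So $a_\gamma(x)\ge1$ for $\gamma\in\Gamma^N$ of level $\ge1$. We claim that $a_\gamma(x)\le1.01$ for such $\gamma$. At level $1$, $a_\gamma(x)=1$. At level $j\ge2$, a child $\gamma_i$ with $i<m$ has $q_{\gamma_i}(x)\ge a_{\gamma_m}(x)\ge1$, while $a_{\gamma_i}(x)\le1.01<2$ by induction; so $p_{\gamma_i}(x)=0$. Only the last child can be active, and $a_\gamma(x)=1+\frac1mp_{\gamma_m}(x)\le1+\frac{1.01}{289}\le1.01$. Hence $x=1+p(x)\le2.01$ on $\Gamma^N$. Off $\Gamma^N$, $x(\gamma)=p_\gamma(x)\le a_\gamma(x)$ is at most a supremum over lower levels, so $x\le2.01$ everywhere.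

**Remark 6.3 (why a cutoff is needed).** Let $\tilde G_l$ be the map of Section 5, without the cutoff. The proofs above apply, with (6.3) now valid without restriction, and show that $\tilde G_l$ is a $4$-Lipschitz bijection of $X_l$ onto $c_0(\Gamma_l)$; also $\tilde G_l(tx)=t\tilde G_l(x)$ for $t>0$. Suppose there were a constant $C$, the same for all $l$, with $\|x-x'\|\le C(\|\tilde G_l(x)-\tilde G_l(x')\|+1)$. Apply this to $tx,tx'$, divide by $t$ and let $t\to\infty$: $\|x-x'\|\le C\|\tilde G_l(x)-\tilde G_l(x')\|$. Then $(x_l)\mapsto(\tilde G_l(x_l))$ would be a Lipschitz equivalence of $X$ with a $c_0$-sum isometric to $c_0$. This contradicts Corollary 4.3 and (GKL).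

## 7. Control of $G_l^{-1}$, uniform in $l$

**Lemma 7.1.** If $\|G_l(x)-G_l(x')\|\le\delta$ (with $x,x'\in\ell_\infty(\Gamma_l)$), then
$$\|x-x'\|\le\min\{3^{l+1}\delta,\ 25\delta+24\sigma_l\}.$$

Write $y=G_l(x)$, $y'=G_l(x')$.

**Step 1: the crude bound, which handles small distances.** Let $s_j=\sup|x-x'|$ over levels $\le j$. Then $s_0\le\delta$. Since $a_\eta$ with $\mathrm{level}(\eta)\le j$ uses levels $\le j-1$ only, (6.1) gives $s_j\le\delta+3s_{j-1}$. So $s_l\le(1+3+\dots+3^l)\delta\le3^{l+1}\delta$.

**Step 2: set-up for the second bound.** We track the differences of averages. Let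
$$\Delta_\gamma=|a_\gamma(x)-a_\gamma(x')|,\qquad A_j=\sup\{\Delta_\gamma:1\le\mathrm{level}(\gamma)\le j\}<\infty,\qquad A_0=0.$$
Two suprema differ by at most the supremum of the differences, so (6.1) gives, for $\mathrm{level}(\gamma)\ge1$,
$$|p_\gamma(x)-p_\gamma(x')|\le\Delta_\gamma+2\sup\{\Delta_\eta:1\le\mathrm{level}(\eta)\le\mathrm{level}(\gamma),\ \mathrm{start}(\eta)>\mathrm{end}(\gamma)\}\le3A_{\mathrm{level}(\gamma)}.\tag{7.1}$$
At level $1$, $a_\gamma(x)$ averages values $x(k)=y(k)$, so $\Delta_\gamma\le\delta$ and $A_1\le\delta$. For $\gamma$ of level $j\ge2$, since $x=y+p(x)$,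
$$\Delta_\gamma\le\delta+\frac1m\sum_{i=1}^m|p_{\gamma_i}(x)-p_{\gamma_i}(x')|,\qquad m=m(\gamma).\tag{7.2}$$
For such $\gamma$ and $u\in\{x,x'\}$ let $I_u=\{i:p_{\gamma_i}(u)\ne0\}$, the *active* indices. If $i\in I_u$ and $i'>i$, then $\gamma_{i'}$ has the same level $j-1\ge1$ as $\gamma_i$ and starts after $\gamma_i$ ends, so by (6.2)
$$|a_{\gamma_{i'}}(u)|\le q_{\gamma_i}(u)<\tfrac12|a_{\gamma_i}(u)|.\tag{7.3}$$
Thus along $I_u$ the numbers $|a_{\gamma_i}(u)|$ drop by a factor greater than $2$ at each step.

**Step 3: good nodes, where the halving contracts.** The cutoff at a child $\gamma_i$ is $2R(\mathrm{end}(\gamma_i))$, which may be far above $2^{\kappa m(\gamma)}$, since $m(\gamma)$ depends on $\mathrm{start}(\gamma)$ only. So the size range required in Section 5 is not automatic, and we single out the nodes that have it. All level-$1$ nodes are *good*. A node $\gamma$ of level $\ge2$ is *good* if for at least one $u\in\{x,x'\}$ we have $|a_{\gamma_i}(u)|\le\frac12\,2^{\kappa m(\gamma)}$ for all its children $\gamma_i$.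

*Claim 1. If $\gamma$ is good of level $j\ge2$, then $\Delta_\gamma\le\delta+\sigma_l+\frac1{12}A_{j-1}$.*

Write $\mathcal A=A_{j-1}$. By goodness, and since $\Delta_{\gamma_i}\le\mathcal A$, for *both* $u=x,x'$ and all $i$ we have $|a_{\gamma_i}(u)|\le\frac12\,2^{\kappa m}+\mathcal A$. Let
$$\tau=\max(2^{-\kappa m},\mathcal A),\qquad J_u=\{i\in I_u:|a_{\gamma_i}(u)|>\tau\}.$$

First we count $J_u$. If $r=|J_u|\ge1$, comparing the first and last elements of $J_u$ by (7.3) gives $2^{r-1}\tau<\frac12\,2^{\kappa m}+\mathcal A$. Divide by $\tau$, using $\tau\ge2^{-\kappa m}$ for the first term and $\tau\ge\mathcal A$ for the second: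
$$2^{r-1}<\tfrac12\,2^{2\kappa m}+1\le2^{2\kappa m},$$
where the last inequality holds because $2\kappa m\ge1$ (as $m\ge288$). So $|J_u|\le1+2\kappa m$.

Next we sum the rest. The indices in $I_u\setminus J_u$ have $|a_{\gamma_i}(u)|\le\tau$ and halve along the way, and $p_{\gamma_i}(u)=0$ off $I_u$. By $|p|\le|a|$,
$$\sum_{i\notin J_u}|p_{\gamma_i}(u)|\le\tau\big(1+\tfrac12+\tfrac14+\cdots\big)=2\tau.$$

Now insert this in (7.2). For $i\in J_x\cup J_{x'}$, at most $2(1+2\kappa m)$ indices, use $|p_{\gamma_i}(x)-p_{\gamma_i}(x')|\le3\mathcal A$ from (7.1), as $\gamma_i$ has level $j-1$. For the other $i$ use $|p_{\gamma_i}(x)|+|p_{\gamma_i}(x')|$, whose total is at most $4\tau\le4(2^{-\kappa m}+\mathcal A)$. So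
$$\Delta_\gamma\le\delta+\frac{2(1+2\kappa m)\cdot3\mathcal A+4(2^{-\kappa m}+\mathcal A)}m=\delta+\Big(\frac{10}m+12\kappa\Big)\mathcal A+\frac4m2^{-\kappa m}.$$
Since $12\kappa=\frac1{24}$, $\frac{10}m\le\frac{10}{288}\le\frac1{24}$, $\frac4m\le1$ and $2^{-\kappa m}\le2^{-\kappa m_l}=\sigma_l$, Claim 1 follows.

Consequently, if $A^g_j$ denotes the supremum of $\Delta_\gamma$ over good nodes of levels $1,\dots,j$, then, as $\Delta_\gamma\le\delta$ at level $1$ and $A_i$ is nondecreasing in $i$,
$$A^g_j\le\delta+\sigma_l+\tfrac1{12}A_{j-1}\qquad(j\ge1).\tag{7.4}$$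

**Step 4: arbitrary nodes; after the first active child everything is good.** Here the cutoff is used.

*Claim 2. For every node $\gamma$ of level $j\ge2$: $\Delta_\gamma\le\delta+\frac3mA_{j-1}+3A^g_{j-1}$.*

If $I_x\cup I_{x'}=\emptyset$, this is clear from (7.2). Otherwise let $i_1=\min(I_x\cup I_{x'})$, say $i_1\in I_u$, and let $\xi=\gamma_{i_1}$, of level $j-1$. We show: *every node $\eta$ with $1\le\mathrm{level}(\eta)\le j-1$ and $\mathrm{start}(\eta)>\mathrm{end}(\xi)$ is good.* We may assume $\mathrm{level}(\eta)\ge2$. A child $\eta'$ of $\eta$ has level between $1$ and $j-2$, and $\mathrm{start}(\eta')\ge\mathrm{start}(\eta)>\mathrm{end}(\xi)$, so $\eta'$ takes part in the supremum $q_\xi$. As $p_\xi(u)\ne0$, (6.2) and the monotonicity of $R$ give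
$$|a_{\eta'}(u)|\le q_\xi(u)<\tfrac12|a_\xi(u)|<R(\mathrm{end}(\xi))\le R(\mathrm{start}(\eta))=\tfrac12\,2^{\kappa m(\eta)},$$
because $m(\eta)=f(\mathrm{start}(\eta))$. So $\eta$ is good.

Now consider the terms in (7.2). Those with $i\notin I_x\cup I_{x'}$ vanish. For $i=i_1$ the term is at most $3A_{j-1}$ by (7.1). Let $i\in I_x\cup I_{x'}$ with $i>i_1$. Then $\gamma_i$, and every node $\eta$ of level $1,\dots,j-1$ with $\mathrm{start}(\eta)>\mathrm{end}(\gamma_i)$, starts after $\mathrm{end}(\xi)$ and hence is good. So the first inequality in (7.1) bounds the term by $3A^g_{j-1}$. There are at most $m$ of these, and Claim 2 follows.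

**Step 5: closing the recursion.** An arbitrary node pays a factor $3$, but on good nodes one level down, which were contracted by $\frac1{12}$. For $j\ge2$, by Claim 2, (7.4) for $j-1$, and $m\ge12$,
$$A_j\le\max\Big(A_{j-1},\ \delta+\tfrac14A_{j-1}+3(\delta+\sigma_l)+\tfrac14A_{j-2}\Big)\le\max\Big(A_{j-1},\ 4(\delta+\sigma_l)+\tfrac12A_{j-1}\Big).$$
Since $A_1\le\delta\le8(\delta+\sigma_l)$, and $A_{j-1}\le8(\delta+\sigma_l)$ implies $A_j\le8(\delta+\sigma_l)$, we get $A_j\le8(\delta+\sigma_l)$ for all $j\le l$. Finally $|x(\gamma)-x'(\gamma)|\le\delta+|p_\gamma(x)-p_\gamma(x')|$, which by (7.1) is at most $\delta+3A_l\le25\delta+24\sigma_l$ (at level $0$ it is at most $\delta$). $\square$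

## 8. The $c_0$-sum: proof of Theorem A for real scalars

**Choice of the $m_l$.** We make the threshold $\sigma_l$ so small that the bad constant $3^{l+1}$ is paid only at distances where $\psi$ covers it. Replace $\psi(t)$ by $\min(\psi(t),1+\log t)$. This function is still nondecreasing, unbounded and $\ge1$, and the statement for it implies the statement for the original $\psi$. So we may assume that
$$\delta\,\psi(\max(1,1/\delta))\to0\qquad(\delta\to0).\tag{8.1}$$
For every $l\ge1$ choose $m_l\ge288$ so large that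
$$\psi(1/\sigma_l)=\psi(2^{\kappa m_l})\ge3^{l+1}.\tag{8.2}$$
Let
$$X=\Big(\bigoplus_{l\ge1}X_l\Big)_{c_0},\qquad G\big((x_l)\big)=(G_l(x_l)):\ X\to\Big(\bigoplus_{l\ge1}c_0(\Gamma_l)\Big)_{c_0}.$$
The target is $c_0$ of the disjoint union of the countable sets $\Gamma_l$, so it is isometric to $c_0$.

**The linear properties of $X$.** Each $X_l$ is isomorphic to $c_0(\Gamma_l)$, so $X$ is separable. By Lemma 3.3, $X^*=\big(\bigoplus X_l^*\big)_{\ell_1}$ is isometric to $\ell_1$. By Corollary 4.3, $X$ is not isomorphic to a subspace of $c_0$.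

**One modulus for all blocks.** For $\delta>0$ put $\omega(\delta)=\sup_l\min\{3^{l+1}\delta,\,25\delta+24\sigma_l\}$, and $\omega(0)=0$. The function $\omega$ is nondecreasing. We claim
$$\omega(\delta)\le49\,\delta\,\psi(\max(1,1/\delta)).\tag{8.3}$$
If $\delta\ge1$, then $25\delta+24\sigma_l\le49\delta$ because $\sigma_l\le1$. Let $\delta<1$. If $\sigma_l\le\delta$, then $25\delta+24\sigma_l\le49\delta$. If $\sigma_l>\delta$, then by (8.2) $3^{l+1}\delta\le\psi(1/\sigma_l)\delta\le\psi(1/\delta)\delta$. As $\psi\ge1$, (8.3) holds. By (8.1), $\omega(\delta)\to0$ as $\delta\to0$.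

**$G$ is a bijection with the stated moduli.** By Lemma 6.2, $\|G_l(x_l)\|\le4\|x_l\|$, so $G$ maps into the $c_0$-sum; it is injective and $4$-Lipschitz. By Lemma 7.1, $\|G_l^{-1}(y_l)-G_l^{-1}(y_l')\|\le\omega(\|y_l-y_l'\|)$ for each $l$, and $G_l^{-1}(0)=0$. If $(y_l)$ is in the $c_0$-sum, then $G_l^{-1}(y_l)\in X_l$ and $\|G_l^{-1}(y_l)\|\le\omega(\|y_l\|)\to0$, so $(G_l^{-1}(y_l))\in X$ and $G$ is onto. Since $\omega$ is nondecreasing, $\|G^{-1}(y)-G^{-1}(y')\|\le\omega(\|y-y'\|)$, and (8.3) gives the estimate of Theorem A.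

**The case $\psi(t)=1+\log t$.** Here (8.1) holds, so $G^{-1}$ is uniformly continuous and $X$ is uniformly homeomorphic to $c_0$. If $X$ were Lipschitz equivalent to a closed subspace of $c_0$, then by (GKL) $X$ would be isomorphic to a subspace of $c_0$, which is false. In particular $X$ is not Lipschitz equivalent to $c_0$. This proves Theorem A for real scalars. $\square$

## 9. Arbitrary $\Gamma$ by separable exhaustion: proof of Theorem B for real scalars

**Uniform homeomorphism.** $G\oplus\mathrm{id}$ maps $X\oplus_\infty c_0(\Gamma)$ onto $c_0\oplus_\infty c_0(\Gamma)=c_0(\mathbb N\sqcup\Gamma)\cong c_0(\Gamma)$, uniformly in both directions; the last identification is isometric because $|\mathbb N\sqcup\Gamma|=|\Gamma|$.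

**No Lipschitz equivalence.** (GKL) concerns $c_0=c_0(\mathbb N)$, so we cut down to a separable piece on which a given Lipschitz equivalence is still onto a space containing $X$. Suppose $h:Z\to X\oplus_\infty c_0(\Gamma)$ is a Lipschitz equivalence, where $Z$ is a closed subspace of $c_0(\Gamma)$. Every separable subset of $c_0(\Gamma)$ lies in $c_0(B)$ for some countable $B\subset\Gamma$ (the union of the supports of a countable dense subset). Start with $Z_1=\{0\}$. Given a separable $Z_n$, the set $h(Z_n)$ is separable, so there is a countable $B_n\supset B_{n-1}$ ($B_0=\emptyset$) with $h(Z_n)\subset X\oplus c_0(B_n)$. Since $X\oplus c_0(B_n)$ is separable, so is its preimage under $h$; let $Z_{n+1}$ be the closed linear span of $Z_n$ and this preimage. Thus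
$$h(Z_n)\subset X\oplus c_0(B_n),\qquad h^{-1}(X\oplus c_0(B_n))\subset Z_{n+1}\subset Z.$$
Let $Z_\infty=\overline{\bigcup Z_n}$ and $B=\bigcup B_n$. Since $h$ is a homeomorphism of $Z$ onto $X\oplus c_0(\Gamma)$, the set $h(Z_\infty)$ is closed and equals $\overline{\bigcup_nh(Z_n)}\subset X\oplus c_0(B)$. It contains $\bigcup_n(X\oplus c_0(B_n))$, which is dense in $X\oplus c_0(B)$. So $h(Z_\infty)=X\oplus c_0(B)$.

Now $Z_\infty$ is a separable closed linear subspace, so it lies in $c_0(C)$ for a countable infinite $C\subset\Gamma$, and it is isometric to a closed subspace of $c_0$. By (GKL), $X\oplus c_0(B)$ is isomorphic to a subspace of $c_0$. Hence so is $X$, contradicting Theorem A. $\square$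

For every infinite $\Gamma$, then, $X\oplus_\infty c_0(\Gamma)$ is uniformly homeomorphic but not Lipschitz equivalent to $c_0(\Gamma)$; in the separable case $X$ itself is such an example for $c_0$.

## 10. Complex scalars

**The positive part.** Take the same nodes and the same $m_l$, and let $\mathrm{sgn}(a)=a/|a|$, $\mathrm{sgn}(0)=0$. Section 3 is unchanged, and Sections 6–8 use only (6.1)–(6.3) about $p_\gamma$. The only point to check is in the proof of (6.1): the map $\varphi(a)=\mathrm{sgn}(a)g(|a|)$ must be $1$-Lipschitz on $\mathbb C$ when $g$ is $1$-Lipschitz on $[0,\infty)$ with $0\le g(r)\le r$. If $a$ or $b$ is $0$, this is $g(r)\le r$. Otherwise let $|a|=r$, $|b|=s$ and let $\theta$ be the angle between $a$ and $b$. Then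
$$|\varphi(a)-\varphi(b)|^2=(g(r)-g(s))^2+2g(r)g(s)(1-\cos\theta)\le(r-s)^2+2rs(1-\cos\theta)=|a-b|^2.$$

**The negative part.** We reduce to the real case. Suppose the complex space $X$ is Lipschitz equivalent to a closed subspace of complex $c_0$ (this includes the case of a complex-linear isomorphism onto a subspace), or $X\oplus_\infty c_0(\Gamma)$ to a closed subspace of complex $c_0(\Gamma)$. In the second case the reduction of Section 9, which applies to complex scalars without change, produces a Lipschitz equivalence of the complex space $X\oplus c_0(B)$ with a closed subspace of complex $c_0$. Regard all spaces as real. By taking real and imaginary parts, complex $c_0$ is real-linearly isomorphic to real $c_0(\mathbb N\sqcup\mathbb N)\cong c_0$. So (GKL) for real spaces gives a real-linear isomorphic embedding of the complex space $X$, or of $X\oplus c_0(B)$, into real $c_0$. Restrict it to the real-valued elements of $X$. They form a closed real-linear subspace, and since $D$ preserves real-valued functions, this subspace is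 exactly the real space $X$ of Section 8. So the real space $X$ embeds isomorphically into real $c_0$, contradicting Corollary 4.3. This proves Theorems A and B for complex scalars. $\square$
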